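\title{Equilibrium points of positive charges as multi-affine averages}

\begin{abstract}
Let $z_1,\dots,z_n$ be distinct points of the complex plane carrying positive charges $a_1,\dots,a_n$ of total mass $1$, and let $w_1,\dots,w_{n-1}$ be the zeros of $\sum_i a_i/(z-z_i)$. We show that there is a random arrangement of $n-1$ of the points $z_i$, omitting $z_j$ with probability $a_j$, such that $G(w_1,\dots,w_{n-1})$ is the mean value of $G$ on this arrangement for every polynomial $G$ of degree at most one in each variable. Jensen's inequality then gives convexity inequalities for elementary symmetric functions and for moments with respect to lines, which answers a question posed by Borcea in the affirmative. The proof uses a second-order operator on the simplex of charges that annihilates such functions of the zeros, together with a maximum principle. We also show that the class of functions $G$, the sign of the charges and the coefficients in the inequalities cannot be changed, and that the inequalities characterize the zeros.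
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Equilibrium points}
Let $n\ge2$, let $z_1,\dots,z_n$ be distinct points of $\mathbb C$, let $a_1,\dots,a_n>0$ satisfy $\sum_i a_i=1$, and put
\[
f(z)=\sum_{i=1}^n\frac{a_i}{z-z_i}.
\]
Identify $\mathbb C$ with $\mathbb R^2$. The gradient of the logarithmic potential $\sum_i a_i\log|z-z_i|$ is $\sum_i a_i(z-z_i)/|z-z_i|^2=\overline{f(z)}$, so the zeros of $f$ are the equilibrium points of the field created by charges $a_i$ placed at the points $z_i$. For equal charges $f=P'/(nP)$ with $P(z)=\prod_i(z-z_i)$, and the zeros of $f$ are the critical points of $P$.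

Write $[n]=\{1,\dots,n\}$ and
\[
p_j(x)=\prod_{i\ne j}(x-z_i),\qquad p_a=\sum_{j=1}^n a_jp_j .
\]
Since $\sum_j a_j=1$, the polynomial $p_a$ is monic of degree $n-1$. We have $f=p_a/P$ and $p_a(z_j)=a_jp_j(z_j)\ne0$, so the zeros of $f$, with multiplicity, are exactly the $n-1$ zeros $w_1,\dots,w_{n-1}$ of $p_a$.

Each zero $w$ lies in the convex hull of the $z_i$: the equation $\overline{f(w)}=0$ reads $w=\sum_i c_iz_i/\sum_i c_i$ with $c_i=a_i/|w-z_i|^2>0$. This locates the zeros one at a time. To compare the whole configuration $(w_\mu)$ with the configuration $(z_i)$, one tests both against convex functions $\Phi:\mathbb C\to\mathbb R$. For $n=2$ the only zero is $w=a_2z_1+a_1z_2$, and convexity gives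
\[
\Phi(w)\le(1-a_1)\Phi(z_1)+(1-a_2)\Phi(z_2).
\]
The weight of $z_i$ is $1-a_i$ rather than $a_i$, because the equilibrium point is closer to the weaker charge.

The weights to expect for general $n$ can be read off from the coefficients of $p_a$. Let
\[
\Pi_{k,m}(x_1,\dots,x_k)=\sum_{1\le i_1<\dots<i_m\le k}x_{i_1}\cdots x_{i_m}
\]
be the $m$th elementary symmetric function of $k$ variables, and for $S\subset[n]$ put $a(S)=\sum_{i\in S}a_i$ and $z^S=\prod_{i\in S}z_i$; products $w^R$ and $u^A$ are defined in the same way. Comparing the coefficients of $x^{n-1-k}$ in $\prod_\mu(x-w_\mu)=\sum_j a_jp_j(x)$ gives, for $1\le k\le n-1$,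
\begin{equation}\label{eq:vieta}
\Pi_{n-1,k}(w_1,\dots,w_{n-1})=\sum_{j=1}^n a_j\sum_{|S|=k,\ j\notin S}z^S=\sum_{|S|=k}\bigl(1-a(S)\bigr)z^S,
\end{equation}
where the last step uses $1-a(S)=\sum_{j\notin S}a_j$. This identity holds for all $z\in\mathbb C^n$ and all real $a_j$ with sum $1$. Thus the products $w^R$, $|R|=k$, each with weight $1$, and the products $z^S$, $|S|=k$, with weights $1-a(S)$, have the same weighted sum; they also have the same total weight, since $\binom nk-\binom{n-1}{k-1}=\binom{n-1}k$. If the zeros are less spread out than the charged points, one expects $\sum_R\Phi(w^R)\le\sum_S(1-a(S))\Phi(z^S)$ for convex $\Phi$. The question below contains this guess.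

\subsection{The question}
Identify $\mathbb C$ with the $x_1x_2$-plane of $\mathbb R^3$ and let $d(\cdot,L)$ be the distance to a line $L\subset\mathbb R^3$. For $k\ge2$ let $\Xi_k=\{t\in[0,1]^k:t_1+\dots+t_k=1\}$, and let $\sigma$ be the measure on $\Xi_k$ that corresponds to $dt_1\cdots dt_{k-1}$ under the parametrization by $(t_1,\dots,t_{k-1})$, $t_k=1-t_1-\dots-t_{k-1}$. For $\alpha\ge1$ and $(u_1,\dots,u_k)\in\mathbb C^k$ put
\[
I_{\alpha,L}[u_1,\dots,u_k]=\int_{\Xi_k}d(t_1u_1+\dots+t_ku_k,L)^\alpha\,d\sigma(t),\qquad I_{\alpha,L}[u_1]=d(u_1,L)^\alpha .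
\]
This is the $\alpha$-moment with respect to $L$ of the mass distribution that $\sigma$ induces on the convex hull of the $u_i$; when the $u_i$ are the vertices of a convex $k$-gon, it is the $\alpha$-moment of that polygon. For $k=2$ it is the mean of $d(\cdot,L)^\alpha$ over the segment $[u_1,u_2]$, and for three noncollinear points it is half the mean over the triangle. It depends on the tuple and not only on its convex hull: if $L$ is the $x_3$-axis, then $I_{1,L}[0,0,1]=\frac16$ and $I_{1,L}[0,1,1]=\frac13$.

Let $\Sigma_k$ be the symmetric group on $k$ elements. The following question was posed in \cite{Borcea}. Is it true that for all $k\in\{1,\dots,n-1\}$, $1\le m\le k$, $(t_1,\dots,t_k)\in\mathbb C^k$ and all convex $\Phi:\mathbb C\to\mathbb R$,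
\begin{multline}\label{eq:sym}
\sum_{1\le r_1<\dots<r_k\le n-1}\ \sum_{\pi\in\Sigma_k}\Phi\bigl(\Pi_{k,m}(t_{\pi(1)}w_{r_1},\dots,t_{\pi(k)}w_{r_k})\bigr)\\
\le\sum_{1\le s_1<\dots<s_k\le n}\Bigl(1-\sum_{i=1}^ka_{s_i}\Bigr)\sum_{\pi\in\Sigma_k}\Phi\bigl(\Pi_{k,m}(t_{\pi(1)}z_{s_1},\dots,t_{\pi(k)}z_{s_k})\bigr),
\end{multline}
and in particular, for every line $L$ in $\mathbb R^3$ and every $\alpha\ge1$,
\begin{equation}\label{eq:mom}
\sum_{1\le r_1<\dots<r_k\le n-1}I_{\alpha,L}[w_{r_1},\dots,w_{r_k}]\le\sum_{1\le s_1<\dots<s_k\le n}\Bigl(1-\sum_{i=1}^ka_{s_i}\Bigr)I_{\alpha,L}[z_{s_1},\dots,z_{s_k}]\,?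
\end{equation}
The sum over $\pi$ makes each side of \eqref{eq:sym} independent of the way the points are numbered. The case $m=k$, $t=(1,\dots,1)$ is $k!$ times the guess above, and the case $m=1$ compares linear combinations of $k$ zeros with linear combinations of $k$ charged points.

\subsection{Results}
The answer is yes.

\begin{theorem}\label{thm:answer}
Let $z_1,\dots,z_n\in\mathbb C$ be distinct, let $a_1,\dots,a_n>0$ have sum $1$, and let $w_1,\dots,w_{n-1}$ be the zeros of $f$. Then \eqref{eq:sym} and \eqref{eq:mom} hold for all $k\in\{1,\dots,n-1\}$, $1\le m\le k$, $t\in\mathbb C^k$, all convex $\Phi:\mathbb C\to\mathbb R$, all lines $L$ in $\mathbb R^3$ and all $\alpha\ge1$.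
\end{theorem}

The only property of $\Pi_{k,m}(t_1u_1,\dots,t_ku_k)$ that matters is that it is \emph{multi-affine}: a polynomial with complex coefficients of degree at most $1$ in each variable, that is, a linear combination of the monomials $u^A$. Let
\[
\Delta=\Bigl\{a\in[0,1]^n:\sum_ja_j=1\Bigr\}
\]
be the simplex of charges, with vertices $e_1,\dots,e_n$. Let $B_j$ be the set of bijections $\beta:[n-1]\to[n]\setminus\{j\}$, and write $z_\beta=(z_{\beta(1)},\dots,z_{\beta(n-1)})$. The tuples $z_\beta$, $\beta\in B_j$, are the orderings of the zeros of $p_{e_j}=p_j$.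

\begin{theorem}\label{thm:rep}
Let $z_1,\dots,z_n\in\mathbb C$ be distinct, let $a\in\Delta$, and let $w=(w_1,\dots,w_{n-1})$ be the zeros of $p_a$ in any order. There are probability vectors $(\lambda_j(\beta))_{\beta\in B_j}$, $j\in[n]$, such that for every multi-affine $G$ in $n-1$ variables
\begin{equation}\label{eq:rep}
G(w)=\sum_{j=1}^na_j\sum_{\beta\in B_j}\lambda_j(\beta)\,G(z_\beta).
\end{equation}
\end{theorem}

The point is that the $\lambda_j$ do not depend on $G$. In probabilistic terms, choose $j$ with probability $a_j$, then $\beta\in B_j$ with probability $\lambda_j(\beta)$, and let $Z=z_\beta$. Then $Z_\mu$ has mean $w_\mu$, and the mean of $\prod_{\mu\in A}Z_\mu$ is the product of the means for every $A\subset[n-1]$. For symmetric $G$ the value $G(z_\beta)$ depends only on $j$, and \eqref{eq:rep} is \eqref{eq:vieta}; the content of the theorem lies in the functions $G$ that are not symmetric.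

Section~\ref{sec:three} works out an example with three charges that shows the obstacle and the way around it. Sections~\ref{sec:dual}--\ref{sec:max} prove Theorem~\ref{thm:rep}. Section~\ref{sec:ineq} derives an inequality for arbitrary vector-valued multi-affine maps, of which Theorem~\ref{thm:answer} is a special case, and Section~\ref{sec:sharp} shows which hypotheses are necessary.

\section{Three charges}\label{sec:three}

\subsection{A chord inequality on the simplex}
Fix $z,k,m,t,\Phi$, and for $a\in\Delta$ let $\Psi(a)$ be the left side of \eqref{eq:sym}, formed with the zeros of $p_a$. At the vertex $e_j$ the zeros are the $z_i$ with $i\ne j$, so $\Psi(e_j)$ is the sum of those inner sums on the right of \eqref{eq:sym} for which $j\notin\{s_1,\dots,s_k\}$. Since $1-a(S)=\sum_{j\notin S}a_j$, inequality \eqref{eq:sym} says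
\[
\Psi(a)\le\sum_ja_j\Psi(e_j):
\]
the function $\Psi$ lies below the affine function that agrees with it at the vertices. This would be immediate if $\Psi$ were convex. It need not be.

Take $n=3$ and $(z_1,z_2,z_3)=(-1,0,1)$. Then $p_1=x(x-1)$, $p_2=x^2-1$, $p_3=x(x+1)$, and $p_a=x^2+(a_3-a_1)x-a_2$. The zeros $w_1\ge0\ge w_2$ are real, and $\delta=w_1-w_2$ satisfies
\begin{equation}\label{eq:disc}
\delta^2=(a_3-a_1)^2+4a_2=(1+a_2)^2-4a_1a_3 .
\end{equation}
For $k=m=1$, $t_1=1$, $\Phi=|\cdot|$ we have $\Psi=\delta$, with values $1,2,1$ at the vertices. The chord inequality $\delta\le a_1+2a_2+a_3=1+a_2$ holds by \eqref{eq:disc}. But on the median $a=(\frac{1-b}2,b,\frac{1-b}2)$ we have $\delta=2\sqrt b$, which is strictly concave.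

\subsection{What Theorem~\ref{thm:rep} says for $n=3$}
The multi-affine polynomials in two variables are spanned by $1$, $u_1+u_2$, $u_1u_2$ and $u_1-u_2$, and only the last imposes a condition on the $\lambda_j$. Put $d_1=z_3-z_2$, $d_2=z_3-z_1$, $d_3=z_2-z_1$. The two elements of $B_j$ give $z_{\beta(1)}-z_{\beta(2)}=\pm d_j$, so their averages are the numbers $\theta_jd_j$ with $\theta_j\in[-1,1]$. Theorem~\ref{thm:rep} thus asserts that $w_1-w_2=\sum_ja_j\theta_jd_j$ for some $\theta\in[-1,1]^3$. In the example $(d_1,d_2,d_3)=(1,2,1)$, and one may take $\theta_1=\theta_2=\theta_3=\delta/(1+a_2)$; the requirement $|\theta_j|\le1$ is again the chord inequality for $\delta$.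

\subsection{A hidden cancellation}
Formula \eqref{eq:disc} has no analogue for large $n$, so we look for a local reason why $\delta$ stays below its chord. Fix $a=(\frac{1-b}2,b,\frac{1-b}2)$ with $0<b<1$, so that $p_a=x^2-b$ and $w_1=\rho$, $w_2=-\rho$ with $\rho=\sqrt b$. Move from $a$ toward a vertex along $a+s(e_j-a)$, and let dots denote derivatives in $s$ at $s=0$. The polynomial becomes $p_a+s(p_j-p_a)$, and differentiating the equation for a zero gives $\dot w_\mu=-p_j(w_\mu)/p_a'(w_\mu)$. With $p_a'(\pm\rho)=\pm2\rho$ we obtain
\[
\begin{array}{c|cccc}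
 & \dot w_1 & \dot w_2 & \dot w_1\dot w_2 & a_j\\[2pt] \hline
j=1 & (1-\rho)/2 & (1+\rho)/2 & (1-b)/4 & (1-b)/2\\[2pt]
j=2 & (1-b)/(2\rho) & -(1-b)/(2\rho) & -(1-b)^2/(4b) & b\\[2pt]
j=3 & -(1+\rho)/2 & -(1-\rho)/2 & (1-b)/4 & (1-b)/2
\end{array}
\]
The sum of the products $\dot w_1\dot w_2$ with weights $a_j$ is $\frac{(1-b)^2}8-\frac{(1-b)^2}4+\frac{(1-b)^2}8=0$. These products determine the second derivatives. Indeed $w_1+w_2$ and $w_1w_2$ are affine in $s$, so $\ddot w_1+\ddot w_2=0$ and $\ddot w_1w_2+2\dot w_1\dot w_2+w_1\ddot w_2=0$, whence $\ddot\delta=2\ddot w_1=4\dot w_1\dot w_2/\delta$. So $\ddot\delta$ is negative toward $e_2$ and positive toward $e_1$ and $e_3$, and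
\[
\sum_ja_j\ddot\delta^{(j)}=0,
\]
where the superscript records the direction. Convexity asks that every second derivative be nonnegative. To exclude an interior maximum of $\delta-(1+a_2)$, after a small strictly convex perturbation, it is enough that one weighted sum of second derivatives be nonnegative.

A heuristic, not used in the proofs, explains why this leads to Theorem~\ref{thm:rep}. From $a$, choose $j$ with probability $a_j$ and move to $a+s(e_j-a)$ or $a-s(e_j-a)$ with probability $\frac12$ each. The mean position does not change, and by Taylor's formula the mean change of a smooth function $h$ is $\frac{s^2}2\sum_ja_j\ddot h^{(j)}+o(s^2)$. Imagine running this walk with infinitesimal steps until it reaches a vertex. The mean position is preserved, so the vertex is $e_j$ with probability $a_j$; the zeros, carrying their labels, arrive at some arrangement $z_\beta$; and a function $G(w)$ with vanishing weighted second derivative is preserved in the mean.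

The proof replaces the walk by duality and a maximum principle. Three things must be supplied: the cancellation for all $n$, $z$ and $a$; a treatment of the boundary of $\Delta$, where one cannot move in both directions along $e_j-a$; and a treatment of multiple zeros, where labeled zeros are not smooth functions of $a$. Multiple zeros do occur: for equal charges at the cube roots of unity, $p_a=x^2$.

\section{Reduction to a scalar inequality}\label{sec:dual}

Throughout Sections~\ref{sec:dual}--\ref{sec:max} the points $z_1,\dots,z_n$ are distinct and fixed. Theorem~\ref{thm:rep} asks for one family $(\lambda_j)$ that works for all $G$. This is the statement that a certain point lies in a certain convex set, and it can therefore be tested with one linear functional at a time. The labeling of the zeros is then removed by taking a maximum.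

Fix a multi-affine $G$ in $n-1$ variables, and for $a\in\Delta$ define
\[
\varphi(a)=\max\bigl\{\operatorname{Re}G(u):u\text{ an ordering of the zeros of }p_a\bigr\},
\qquad
\ell(a)=\sum_ja_j\varphi(e_j).
\]
Here $\varphi(e_j)=\max_{\beta\in B_j}\operatorname{Re}G(z_\beta)$. In the example of Section~\ref{sec:three}, $G=u_1-u_2$ gives $\varphi=\delta$ and $\ell=1+a_2$.

We shall use repeatedly the continuity of zeros: if monic polynomials of degree $d$ converge coefficientwise to a polynomial with zeros $v_1,\dots,v_d$, then their zeros can be ordered so as to converge to $(v_1,\dots,v_d)$. Consequently a continuous symmetric function of the zeros of $p_a$ is a continuous function of $a$. This applies to $u\mapsto\max_\tau\operatorname{Re}G(u_{\tau(1)},\dots,u_{\tau(n-1)})$, with $\tau$ running over $\Sigma_{n-1}$, so $\varphi$ is continuous.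

\begin{proposition}\label{prop:chord}
For every multi-affine $G$ in $n-1$ variables, $\varphi\le\ell$ on $\Delta$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:rep}, assuming Proposition~\ref{prop:chord}]
For $u\in\mathbb C^{n-1}$ let $M(u)=(u^A)_{A\subset[n-1]}\in\mathbb C^{2^{n-1}}$ be the vector of all multi-affine monomials. Let $V_j$ be the convex hull of $\{M(z_\beta):\beta\in B_j\}$, and let $K=\{\sum_ja_jv_j:v_j\in V_j\}$, a compact convex set. By linearity in $G$, the theorem says exactly that $M(w)\in K$.

Suppose $M(w)\notin K$. A point outside a compact convex subset of a finite-dimensional real vector space is strictly separated from it, so there is a real-linear functional $\xi$ with $\xi(M(w))>\max_K\xi$. Every real-linear functional on $\mathbb C^{2^{n-1}}$ has the form $\xi(y)=\operatorname{Re}\sum_A\gamma_Ay_A$ with $\gamma_A\in\mathbb C$, because $\alpha\operatorname{Re}y+\alpha'\operatorname{Im}y=\operatorname{Re}((\alpha-i\alpha')y)$ for real $\alpha,\alpha'$. The polynomial $G=\sum_A\gamma_Au^A$ is multi-affine and $\xi(M(u))=\operatorname{Re}G(u)$.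 Since $a_j\ge0$ and the $v_j$ vary independently,
\[
\max_K\xi=\sum_ja_j\max_{V_j}\xi=\sum_ja_j\max_{\beta\in B_j}\operatorname{Re}G(z_\beta)=\ell(a).
\]
Hence $\varphi(a)\ge\operatorname{Re}G(w)>\ell(a)$, which contradicts Proposition~\ref{prop:chord}.
\end{proof}

\section{An operator that annihilates multi-affine functions of the zeros}\label{sec:op}

A point of $\Delta$ that is not a vertex lies in the relative interior of a unique face of positive dimension, and inside that face one can move in both directions. So we work on a face. Let $J\subset[n]$ with $N=|J|\ge2$, let $\Delta_J=\{a\in\Delta:a_i=0\text{ for }i\notin J\}$, and let $\Delta_J^\circ=\{a\in\Delta_J:a_j>0\text{ for }j\in J\}$. On the face the uncharged points split off. Put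
\[
q_j=\prod_{i\in J\setminus\{j\}}(x-z_i)\quad(j\in J),\qquad q_a=\sum_{j\in J}a_jq_j\quad(a\in\Delta_J).
\]
Then $q_a$ is monic of degree $N-1$ and $p_a=q_a\prod_{i\notin J}(x-z_i)$.

For a complex-valued $C^2$ function $h$ on an open subset of $\Delta_J^\circ$ and $j\in J$, let $\dot h^{(j)}(a)$ and $\ddot h^{(j)}(a)$ be the first and second derivatives at $s=0$ of $s\mapsto h(a+s(e_j-a))$; the point $a+s(e_j-a)$ lies in $\Delta_J^\circ$ for small $s$ of either sign. Define
\[
\mathcal Ah(a)=\sum_{j\in J}a_j\ddot h^{(j)}(a),\qquad\Gamma(g,h)(a)=\sum_{j\in J}a_j\dot g^{(j)}(a)\,\dot h^{(j)}(a).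
\]
The form $\Gamma$ is bilinear, with no complex conjugation. The coefficient matrix of $\mathcal A$ is $\sum_ja_j(e_j-a)(e_j-a)^{T}=\operatorname{diag}(a)-aa^{T}$, the covariance matrix of a random vertex chosen with probabilities $a_j$. We need the following properties.
\begin{enumerate}
\item[(A1)] $\mathcal Ah$ is continuous, $\mathcal A\operatorname{Re}h=\operatorname{Re}\mathcal Ah$, and $\mathcal Ah=0$ if $h$ is affine.
\item[(A2)] If $h$ is real and has a local maximum on $\Delta_J^\circ$ at $a$, then $\mathcal Ah(a)\le0$, because each $\ddot h^{(j)}(a)\le0$ and each $a_j>0$.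
\item[(A3)] For the Euclidean norm, $\mathcal A|a|^2=2\sum_{j\in J}a_j|e_j-a|^2>0$, because $a\ne e_j$.
\item[(A4)] If $F$ is a polynomial in $d$ variables and $h=(h_1,\dots,h_d)$, then by the chain rule along each line
\[
\mathcal A\bigl(F(h)\bigr)=\sum_\mu\partial_\mu F(h)\,\mathcal Ah_\mu+\sum_{\mu,\nu}\partial_\mu\partial_\nu F(h)\,\Gamma(h_\mu,h_\nu).
\]
\end{enumerate}
Near a point where $q_a$ has simple zeros, the implicit function theorem provides analytic functions $w_1,\dots,w_{N-1}$ of $a$ whose values are the zeros of $q_a$; we call them branches.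

\begin{lemma}\label{lem:op}
Let $a\in\Delta_J^\circ$ be a point at which $q_a$ has simple zeros, let $w_1,\dots,w_{N-1}$ be branches near $a$, and let $F$ be multi-affine in $N-1$ variables. Then $\mathcal A\bigl(F(w_1,\dots,w_{N-1})\bigr)(a)=0$.
\end{lemma}

\begin{proof}
Since $\partial_\mu^2F=0$, only the terms with $\mu\ne\nu$ remain in the second sum of (A4). We show that $\Gamma(w_\mu,w_\nu)(a)=0$ for $\mu\ne\nu$, and then that $\mathcal Aw_\mu(a)=0$.

\emph{Velocities.} Along $a+s(e_j-a)$ the polynomial is $q_a+s(q_j-q_a)$. Differentiating $q_a(w_\mu)+s(q_j-q_a)(w_\mu)=0$ at $s=0$, where $q_a(w_\mu)=0$, gives $\dot w_\mu^{(j)}=-q_j(w_\mu)/q_a'(w_\mu)$. Let $\omega(x)=\prod_{i\in J}(x-z_i)$. For $j\in J$ we have $q_a(z_j)=a_jq_j(z_j)\ne0$, because $a_j>0$ and the $z_i$ are distinct. Hence $w_\mu\ne z_j$, $\omega(w_\mu)\ne0$ and $q_j(w_\mu)=\omega(w_\mu)/(w_\mu-z_j)$. Therefore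
\begin{equation}\label{eq:vel}
\dot w_\mu^{(j)}=-\frac{\omega(w_\mu)}{q_a'(w_\mu)}\cdot\frac1{w_\mu-z_j},\qquad\sum_{j\in J}\frac{a_j}{w_\mu-z_j}=\frac{q_a(w_\mu)}{\omega(w_\mu)}=0 .
\end{equation}

\emph{The mixed terms.} For $\mu\ne\nu$ we have $w_\mu\ne w_\nu$ and
\[
\frac1{(w_\mu-z_j)(w_\nu-z_j)}=\frac1{w_\nu-w_\mu}\Bigl(\frac1{w_\mu-z_j}-\frac1{w_\nu-z_j}\Bigr).
\]
By \eqref{eq:vel},
\[
\Gamma(w_\mu,w_\nu)=\frac{\omega(w_\mu)\,\omega(w_\nu)}{q_a'(w_\mu)\,q_a'(w_\nu)\,(w_\nu-w_\mu)}\Bigl(\sum_{j\in J}\frac{a_j}{w_\mu-z_j}-\sum_{j\in J}\frac{a_j}{w_\nu-z_j}\Bigr)=0 .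
\]
This is the cancellation seen in Section~\ref{sec:three}. It is the equilibrium equation, used at two different zeros, and it explains why the weights in $\mathcal A$ are the charges themselves.

\emph{The branches.} Fix $x\in\mathbb C$. The polynomial $F_x(u)=\prod_\nu(x-u_\nu)$ is multi-affine, and $F_x(w_1,\dots,w_{N-1})=q_a(x)$ is an affine function of $a$. By (A1), (A4) and the previous step, at the point $a$,
\[
0=\sum_\mu\partial_\mu F_x(w)\,\mathcal Aw_\mu=-\sum_\mu\mathcal Aw_\mu\prod_{\nu\ne\mu}(x-w_\nu).
\]
This holds for every $x$. For $x=w_\mu(a)$ only the $\mu$th term survives, and its product is nonzero because the zeros are simple. So $\mathcal Aw_\mu(a)=0$, and (A4) gives the lemma.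
\end{proof}

\begin{remark}\label{rem:diag}
The diagonal terms $\Gamma(w_\mu,w_\mu)$ do not vanish, and this is why $F$ must be multi-affine. For $n=2$ the zero $w=a_2z_1+a_1z_2$ has $\dot w^{(1)}=a_2(z_2-z_1)$ and $\dot w^{(2)}=a_1(z_1-z_2)$, so $\mathcal A(w^2)=2\Gamma(w,w)=2a_1a_2(z_1-z_2)^2$, whose real part can have either sign. Accordingly, for $z_{1,2}=\pm i$ and equal charges, $\operatorname{Re}w^2=0$ exceeds $\frac12\operatorname{Re}z_1^2+\frac12\operatorname{Re}z_2^2=-1$.
\end{remark}

\section{The maximum principle}\label{sec:max}

The function $\varphi$ is a maximum over orderings and need not be differentiable, so $\mathcal A\varphi$ is not defined. For the maximum principle it suffices that $\varphi$ be touched from below, at each point, by a smooth function to which $\mathcal A$ applies.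

\begin{lemma}\label{lem:max}
Let $\varphi:\Delta\to\mathbb R$ be continuous. Suppose that for every $J$ with $|J|\ge2$ and every $a^0\in\Delta_J^\circ$ there is a real $C^2$ function $H$ on a neighborhood of $a^0$ in $\Delta_J^\circ$ with $H\le\varphi$, $H(a^0)=\varphi(a^0)$ and $\mathcal AH(a^0)\ge0$. Then $\varphi(a)\le\ell(a):=\sum_ja_j\varphi(e_j)$ on $\Delta$.
\end{lemma}

\begin{proof}
Suppose $\eta=\max_\Delta(\varphi-\ell)>0$. At a maximum point of $\varphi-\ell$, property (A2) would only give $\mathcal AH\le0$, which is compatible with the hypothesis; a strictly convex perturbation makes the inequality strict. Fix $0<\varepsilon<\eta$ and let $a^0$ maximize $g(a)=\varphi(a)-\ell(a)+\varepsilon|a|^2$ on $\Delta$. Then $g(a^0)\ge\eta$, while $g(e_j)=\varepsilon<\eta$. So $a^0$ is not a vertex, and $a^0\in\Delta_J^\circ$ for $J=\{j:a_j^0>0\}$, $|J|\ge2$. Let $H$ be as in the hypothesis and put $h=H-\ell+\varepsilon|a|^2$. Near $a^0$ on $\Delta_J^\circ$ we have $h\le g\le g(a^0)=h(a^0)$, so $\mathcal Ah(a^0)\le0$ by (A2). On the other hand, (A1) and (A3) give $\mathcal Ah(a^0)=\mathcal AH(a^0)+\varepsilon\mathcal A|a|^2(a^0)>0$.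 This is a contradiction.
\end{proof}

It remains to construct $H$ for the function $\varphi$ of Section~\ref{sec:dual}. If $q_{a^0}$ has simple zeros, one follows the optimal ordering along branches. If several zeros coincide at $a^0$, branches need not be differentiable there, but symmetric functions of the zeros in each cluster are smooth. We therefore average over permutations within clusters. This changes nothing at $a^0$, and an average of admissible values never exceeds their maximum.

\begin{proof}[Proof of Proposition~\ref{prop:chord}]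
We verify the hypothesis of Lemma~\ref{lem:max}. Let $a^0\in\Delta_J^\circ$, $N=|J|\ge2$.

\emph{Removing the uncharged points.} For $a\in\Delta_J$ the zeros of $p_a$ are the constants $z_i$, $i\notin J$, together with the zeros of $q_a$. Choose an ordering of the zeros of $p_{a^0}$ that attains $\varphi(a^0)$, and in it choose $n-N$ positions that carry the $z_i$, $i\notin J$; the other $N-1$ positions carry the zeros of $q_{a^0}$. Substituting the constants into $G$ at the chosen positions gives a multi-affine polynomial $F$ in $N-1$ variables and an ordering $u^0$ of the zeros of $q_{a^0}$ with $\varphi(a^0)=\operatorname{Re}F(u^0)$. Moreover,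
\begin{equation}\label{eq:below}
\operatorname{Re}F(v)\le\varphi(a)\quad\text{for every $a\in\Delta_J$ and every ordering $v$ of the zeros of $q_a$,}
\end{equation}
since $v$ together with the constants is an ordering of the zeros of $p_a$.

\emph{Definition of $H$.} Let $y_1,\dots,y_d$ be the distinct entries of $u^0$, let $P_c=\{\mu:u^0_\mu=y_c\}$, and let $D_1,\dots,D_d$ be disjoint closed discs centered at $y_1,\dots,y_d$. By continuity of zeros there is a neighborhood $W$ of $a^0$ in $\Delta_J^\circ$ such that for $a\in W$ the polynomial $q_a$ has exactly $|P_c|$ zeros in the interior of $D_c$ for each $c$, and hence none on the circles $\partial D_c$. Let $\mathcal S$ be the group of permutations of $[N-1]$ that map each block $P_c$ to itself, and put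
\[
F^*(u)=\frac1{|\mathcal S|}\sum_{\tau\in\mathcal S}F(u_{\tau(1)},\dots,u_{\tau(N-1)}).
\]
For $a\in W$ let $v$ be an ordering of the zeros of $q_a$ with $v_\mu\in D_c$ for $\mu\in P_c$, and set $H(a)=\operatorname{Re}F^*(v)$. Two such orderings differ by an element of $\mathcal S$, so $H$ is well defined. By \eqref{eq:below}, $H\le\varphi$ on $W$. Every $\tau\in\mathcal S$ fixes $u^0$, so $H(a^0)=\operatorname{Re}F(u^0)=\varphi(a^0)$.

\emph{$H$ is smooth.} Under a uniformly chosen $\tau\in\mathcal S$ the sets $\tau(A\cap P_c)$ are independent uniformly distributed subsets of $P_c$ of size $m_c=|A\cap P_c|$. So the average of a monomial $u^A$ over $\mathcal S$ is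
\[
\prod_{c=1}^d\binom{|P_c|}{m_c}^{-1}\Pi_{|P_c|,m_c}\bigl((u_\mu)_{\mu\in P_c}\bigr),
\]
with $\Pi_{k,0}=1$. By Newton's identities, elementary symmetric functions are polynomials in the power sums. By the residue theorem, the sum of the $m$th powers of the zeros of $q_a$ in $D_c$ is
\[
\frac1{2\pi i}\oint_{\partial D_c}x^m\,\frac{q_a'(x)}{q_a(x)}\,dx .
\]
The integrand is a rational function of $(a,x)$ whose denominator does not vanish on $W\times\partial D_c$, so one may differentiate under the integral sign any number of times. Thus $H$ is the real part of a polynomial in smooth functions of $a$.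

\emph{$\mathcal AH=0$ on $W$.} Let $a\in W$ be a point where $q_a$ has simple zeros. Number the branches so that $w_\mu(a)\in D_c$ for $\mu\in P_c$; by continuity this persists near $a$, so $H=\operatorname{Re}F^*(w_1,\dots,w_{N-1})$ near $a$. As $F^*$ is multi-affine, Lemma~\ref{lem:op} and (A1) give $\mathcal AH(a)=0$. Such points are dense in $W$. Indeed, the discriminant of $q_a$, which vanishes exactly when $q_a$ has a multiple zero, is a polynomial in the coefficients of $q_a$, hence a polynomial function of $a$ on the affine hull of $\Delta_J$. It is nonzero at $e_j$ for $j\in J$, because $q_j$ has distinct zeros, and a nonzero polynomial does not vanish on a nonempty open set. Since $\mathcal AH$ is continuous, it vanishes on $W$, in particular at $a^0$.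
\end{proof}

This completes the proof of Theorem~\ref{thm:rep}.

\section{The inequalities}\label{sec:ineq}

We write $r:[k]\hookrightarrow X$ for an injection, and $w_r=(w_{r(1)},\dots,w_{r(k)})$, $z_s=(z_{s(1)},\dots,z_{s(k)})$. The next theorem allows zero charges, repeated points, and vector-valued maps with no symmetry.

\begin{theorem}\label{thm:general}
Let $a\in\Delta$, let $z_1,\dots,z_n\in\mathbb C$ be arbitrary (not necessarily distinct), and let $w_1,\dots,w_{n-1}$ be the zeros of $p_a$. Let $1\le k\le n-1$, let $G:\mathbb C^k\to\mathbb C^d$ have multi-affine components, and let $\Phi:\mathbb C^d\to\mathbb R$ be convex. Then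
\begin{equation}\label{eq:general}
\sum_{r:[k]\hookrightarrow[n-1]}\Phi\bigl(G(w_r)\bigr)\le\sum_{s:[k]\hookrightarrow[n]}\Bigl(1-\sum_{i=1}^ka_{s(i)}\Bigr)\Phi\bigl(G(z_s)\bigr),
\end{equation}
with equality if $\Phi$ is affine over $\mathbb R$.
\end{theorem}

\begin{proof}
First we extend Theorem~\ref{thm:rep} to arbitrary $z$. Let $z^{(\kappa)}\to z$ be tuples with distinct entries. The corresponding polynomials converge to $p_a$, so their zeros can be ordered so that $w^{(\kappa)}\to w$. Let $\lambda_j^{(\kappa)}$ be the probability vectors given by Theorem~\ref{thm:rep}. They lie in compact sets, so along a subsequence they converge to probability vectors $\lambda_j$, and \eqref{eq:rep} passes to the limit for each multi-affine polynomial.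

Fix $r:[k]\hookrightarrow[n-1]$. Since $r$ is injective, each component of $u\mapsto G(u_{r(1)},\dots,u_{r(k)})$ is multi-affine in $u\in\mathbb C^{n-1}$. Applying \eqref{eq:rep} to all components with the same $\lambda_j$ gives
\[
G(w_r)=\sum_ja_j\sum_{\beta\in B_j}\lambda_j(\beta)\,G(z_{\beta\circ r}).
\]
The coefficients $a_j\lambda_j(\beta)$ are nonnegative with sum $1$, so Jensen's inequality yields
\[
\Phi\bigl(G(w_r)\bigr)\le\sum_ja_j\sum_{\beta\in B_j}\lambda_j(\beta)\,\Phi\bigl(G(z_{\beta\circ r})\bigr),
\]
with equality if $\Phi$ is affine. Now sum over $r$; this is possible with the same coefficients because the $\lambda_j$ do not depend on $r$. For fixed $\beta\in B_j$ the map $r\mapsto\beta\circ r$ is a bijection from the injections $[k]\hookrightarrow[n-1]$ onto the injections $[k]\hookrightarrow[n]\setminus\{j\}$. So $\sum_r\Phi(G(z_{\beta\circ r}))$ does not depend on $\beta\in B_j$, the $\lambda_j(\beta)$ add up to $1$, and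
\[
\sum_r\Phi\bigl(G(w_r)\bigr)\le\sum_ja_j\sum_{s:\,j\notin s([k])}\Phi\bigl(G(z_s)\bigr)=\sum_s\Bigl(\sum_{j\notin s([k])}a_j\Bigr)\Phi\bigl(G(z_s)\bigr).
\]
The inner sum is $1-\sum_ia_{s(i)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
We prove both inequalities for every $a\in\Delta$, with $w$ the zeros of $p_a$; for positive charges these are the zeros of $f$.

\emph{Inequality \eqref{eq:sym}.} Let $G(u)=\Pi_{k,m}(t_1u_1,\dots,t_ku_k)$, which is multi-affine. Since $\Pi_{k,m}$ is symmetric,
\[
\Pi_{k,m}(t_{\pi(1)}w_{r_1},\dots,t_{\pi(k)}w_{r_k})=\Pi_{k,m}(t_1w_{r_{\pi^{-1}(1)}},\dots,t_kw_{r_{\pi^{-1}(k)}})=G(w_r),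
\]
where $r(i)=r_{\pi^{-1}(i)}$. Every injection $r:[k]\hookrightarrow[n-1]$ arises in this way from exactly one pair consisting of an increasing tuple $r_1<\dots<r_k$ and a permutation $\pi$. So the left side of \eqref{eq:sym} is the left side of \eqref{eq:general}. The same reindexing, with $s(i)=s_{\pi^{-1}(i)}$, identifies the right sides, because $\sum_ia_{s(i)}=\sum_ia_{s_i}$.

\emph{Inequality \eqref{eq:mom}.} The function $d(\cdot,L)$ is convex on $\mathbb R^3$: if $y,y'\in L$ are nearest to $x,x'$ and $0\le\theta\le1$, then $\theta y+(1-\theta)y'\in L$ is within distance $\theta|x-y|+(1-\theta)|x'-y'|$ of $\theta x+(1-\theta)x'$. For $\alpha\ge1$ the function $\rho\mapsto\rho^\alpha$ is convex and nondecreasing on $[0,\infty)$, so $\Phi(z)=d(z,L)^\alpha$ is convex on $\mathbb C$. For $k=1$, \eqref{eq:mom} is \eqref{eq:sym} with $m=1$, $t_1=1$. For $k\ge2$, apply \eqref{eq:sym} with $m=1$ and $t\in\Xi_k$, and integrate against $\sigma$. The measure $\sigma$ is invariant under permutations of $t_1,\dots,t_k$. It suffices to see this for transpositions. Exchanging $t_i$ and $t_j$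 with $i,j<k$ exchanges two parameters. Exchanging $t_i$ and $t_k$ replaces the parameter $t_i$ by $1-t_1-\dots-t_{k-1}$ and keeps the others. In both cases the parameter domain is preserved and the Jacobian determinant is $-1$. Hence for each $\pi\in\Sigma_k$
\[
\int_{\Xi_k}d\Bigl(\sum_it_{\pi(i)}u_i,L\Bigr)^\alpha d\sigma(t)=I_{\alpha,L}[u_1,\dots,u_k],
\]
and the integrated inequality is $k!$ times \eqref{eq:mom}.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\subsection{The class of functions $G$}
Remark~\ref{rem:diag} shows that \eqref{eq:general} fails for $G(u)=u^2$. Among entire functions, it fails for every $G$ that is not multi-affine.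

\begin{theorem}\label{thm:class}
Let $G:\mathbb C^k\to\mathbb C$ be entire, and suppose that \eqref{eq:general} holds with $n=k+1$ for all distinct $z_1,\dots,z_n$, all $a_i>0$ with $\sum_ia_i=1$, and all convex $\Phi:\mathbb C\to\mathbb R$. Then $G$ is multi-affine.
\end{theorem}

The plan is to move a single variable, as in the case $n=2$, by placing two charges $\frac12$ close together and charge $0$ elsewhere. The difficulty is that \eqref{eq:general} sums over all permutations of the variables, so a linear $\Phi$ only gives information on the symmetrization of $G$. We choose instead a $\Phi$ that vanishes at the values of all permuted functions but one.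

\begin{proof}
For $n=k+1$ the injections $r$ in \eqref{eq:general} are the permutations of $[k]$, and the weight of an injection $s$ is $a_j$, where $j$ is the one index not in $s([k])$. All functions $\Phi$ used below are continuous. The left side of \eqref{eq:general} is then a continuous symmetric function of the zeros, so both sides are continuous in $a\in\Delta$, and \eqref{eq:general} also holds when some $a_i$ vanish.

\emph{Isolating one permuted function.} For $\pi\in\Sigma_k$ put $G_\pi(u)=G(u_{\pi(1)},\dots,u_{\pi(k)})$. The zero set of an entire function that is not identically zero is closed with empty interior, and so is a finite union of such sets. Applying this to the functions $u_i-u_j$, $i\ne j$, and to the nonzero differences $G_\pi-G_{\pi'}$, we find $u^0\in\mathbb C^k$ with distinct coordinates at which distinct functions among the $G_\pi$ take distinct values. Let $F=G_{\pi_0}$ be such that $F(u^0)$ is a vertex of the convex hull of the finite set $\{G_\pi(u^0):\pi\in\Sigma_k\}$. There are $\gamma\in\mathbb C\setminus\{0\}$ and $c\in\mathbb R$ with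
\begin{equation}\label{eq:isolate}
\operatorname{Re}\gamma F>c,\qquad\operatorname{Re}\gamma G_\pi<c\ \text{ whenever }G_\pi\ne F,
\end{equation}
at the point $u^0$. If all $G_\pi$ equal $F$, take $\gamma=1$ and $c<\operatorname{Re}F(u^0)$. Otherwise the vertex $F(u^0)$ is not in the convex hull of the other values, and we separate it strictly from them; the two strict inequalities force $\gamma\ne0$. By continuity \eqref{eq:isolate} holds on a neighborhood $U$ of $u^0$ consisting of points with distinct coordinates. Let $\Phi(x)=\max(0,\operatorname{Re}\gamma x-c)$, a convex function, and let $T\ge1$ be the number of $\pi$ with $G_\pi=F$. Then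
\begin{equation}\label{eq:onU}
\sum_{\pi\in\Sigma_k}\Phi\bigl(G_\pi(u)\bigr)=T\bigl(\operatorname{Re}\gamma F(u)-c\bigr)\qquad(u\in U).
\end{equation}

\emph{The test configuration.} Let $\epsilon_i$ be the $i$th standard basis vector of $\mathbb C^k$. Fix $u\in U$, $i\in[k]$, and a small $h\in\mathbb C\setminus\{0\}$ with $u\pm h\epsilon_i\in U$. Place charges $\frac12$ at $u_i+h$ and $u_i-h$, and charges $0$ at the $u_j$, $j\ne i$. These $k+1$ points are distinct, and
\[
p_a=\Bigl(\tfrac12(x-u_i+h)+\tfrac12(x-u_i-h)\Bigr)\prod_{j\ne i}(x-u_j)=\prod_{j=1}^k(x-u_j).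
\]
So the left side of \eqref{eq:general} is \eqref{eq:onU} at $u$. On the right only the injections that omit $u_i+h$ or $u_i-h$ have nonzero weight, namely $\frac12$, and they give the arrangements of $u-h\epsilon_i$ and of $u+h\epsilon_i$. By \eqref{eq:onU}, after division by $T/2$,
\[
0\le\operatorname{Re}\gamma\bigl(F(u+h\epsilon_i)+F(u-h\epsilon_i)-2F(u)\bigr)=\operatorname{Re}\bigl(\gamma\,\partial_i^2F(u)\,h^2\bigr)+O(|h|^4).
\]
Put $h=\rho e^{i\theta}$, divide by $\rho^2$ and let $\rho\to0$. Then $\operatorname{Re}(\gamma\,\partial_i^2F(u)e^{2i\theta})\ge0$ for all $\theta$. Replacing $\theta$ by $\theta+\pi/2$ shows that this real part is $0$ for all $\theta$, so $\gamma\,\partial_i^2F(u)=0$. Since $\gamma\ne0$, the entire function $\partial_i^2F$ vanishes on $U$, hence everywhere. This holds for every $i$, so the Taylor series of $F$ contains only the monomials $u^A$. Thus $F$ is multi-affine, and so is $G$, which differs from $F$ by a permutation of the variables.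
\end{proof}

\subsection{Charges, coefficients, and a converse}
Inequalities \eqref{eq:sym} and \eqref{eq:mom} make sense for any real $a_j$ and any tuple $w\in\mathbb C^{n-1}$, and $p_a$ is monic of degree $n-1$ whenever $\sum_ja_j=1$.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] Let $a\in\mathbb R^n$ with $\sum_ja_j=1$, and let $w$ denote the zeros of $p_a$. Inequality \eqref{eq:sym} holds for all distinct $z_1,\dots,z_n$, all $k,m,t$ and all convex $\Phi$ if and only if $a_j\ge0$ for all $j$.
\item[(ii)] Fix $a\in\Delta$ and $k$, and let $w$ denote the zeros of $p_a$. Let $C_S$, $S\subset[n]$, $|S|=k$, be real numbers such that \eqref{eq:sym} with $m=k$, $t=(1,\dots,1)$ holds for all distinct $z_1,\dots,z_n$ and all convex $\Phi$ when $1-a(S)$ is replaced by $C_S$ for each $S=\{s_1,\dots,s_k\}$. Then $C_S=1-a(S)$ for all $S$.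
\item[(iii)] Fix distinct $z_1,\dots,z_n$ and $a\in\Delta$. A tuple $w\in\mathbb C^{n-1}$ satisfies all the inequalities \eqref{eq:sym} and \eqref{eq:mom} if and only if $w_1,\dots,w_{n-1}$ are the zeros of $p_a$. The cases $m=k=1,\dots,n-1$, $t=(1,\dots,1)$, $\Phi\in\{\pm\operatorname{Re},\pm\operatorname{Im}\}$ of \eqref{eq:sym} already suffice.
\end{enumerate}
\end{theorem}

\begin{proof}
The proof of Theorem~\ref{thm:answer} was given for all $a\in\Delta$; this is the ``if'' part of (i) and of (iii).

(i) For the ``only if'' part we choose a nonnegative $\Phi$ that vanishes on every term of the right side except those with weight $a_j$. Fix $j$, take distinct positive reals $z_1,\dots,z_n$ of which $z_j$ is the smallest, and put $\zeta_i=z^{[n]\setminus\{i\}}=z^{[n]}/z_i$. Then $\zeta_j>\zeta_i$ for $i\ne j$. Let $k=m=n-1$ and $t=(1,\dots,1)$. The weight of $S=[n]\setminus\{i\}$ is $a_i$, so the right side of \eqref{eq:sym} is $(n-1)!\sum_ia_i\Phi(\zeta_i)$. For $\Phi(x)=\max(0,\operatorname{Re}x-c)$ with $\max_{i\ne j}\zeta_i<c<\zeta_j$ this equals $(n-1)!\,a_j(\zeta_j-c)$, while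 the left side is nonnegative. Hence $a_j\ge0$.

For (ii) and (iii), consider \eqref{eq:sym} with $m=k$, $t=(1,\dots,1)$, an arbitrary tuple $w$ and real coefficients $C_S$. After division by $k!$ it reads $\sum_{|R|=k}\Phi(w^R)\le\sum_{|S|=k}C_S\Phi(z^S)$. The inequalities for $\Phi=\operatorname{Re}$ and $\Phi=-\operatorname{Re}$ together say that the real parts in
\begin{equation}\label{eq:lin}
\Pi_{n-1,k}(w_1,\dots,w_{n-1})=\sum_{|S|=k}C_Sz^S
\end{equation}
agree, and those for $\Phi=\pm\operatorname{Im}$ say that the imaginary parts agree. So the four inequalities are equivalent to \eqref{eq:lin}.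

(ii) Comparing \eqref{eq:lin} with \eqref{eq:vieta}, we see that the polynomial $\sum_S\bigl(C_S-1+a(S)\bigr)z^S$ vanishes at all $z$ with distinct coordinates. These are dense in $\mathbb C^n$, so the polynomial is zero, and its coefficients vanish.

(iii) Here $C_S=1-a(S)$. By \eqref{eq:vieta}, the right side of \eqref{eq:lin} is the $k$th elementary symmetric function of the zeros of $p_a$. If \eqref{eq:lin} holds for $k=1,\dots,n-1$, then the monic polynomials $\prod_\mu(x-w_\mu)$ and $p_a$ have the same coefficients.
\end{proof}

\begin{thebibliography}{9}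

\bibitem{Borcea}
Julius Borcea, \emph{Equilibrium points of logarithmic potentials induced by positive charge distributions. I. Generalized de Bruijn-Springer relations}, arXiv:math/0601519 (2006).

\end{thebibliography}
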